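# Flat Lipschitz functions near purely 1-unrectifiable compacta, and property (V$^*$) in Lipschitz-free spaces

## 1. Discounted length near a compact set

Let $(M,d)$ be a metric space, $K\subset M$ nonempty and compact, $f:M\to\mathbb R$ a $1$-Lipschitz function, and $\delta\in(0,1)$. We want to replace $f$ by a function that is almost unchanged on $K$ but has slope at most $\delta$ at all small scales in a whole neighborhood of $K$ in $M$. Here is the construction.

Place $M$ isometrically inside a normed space $Y$. This is always possible with $Y=\ell_\infty(M)$: fix $o\in M$ and send $x$ to $(d(x,z)-d(o,z))_{z\in M}$. The entries are bounded by $d(x,o)$; the images of $x$ and $y$ differ by at most $d(x,y)$ in every coordinate, and by exactly $d(x,y)$ in coordinate $z=y$. Extend $f$ to a $1$-Lipschitz function on $Y$ by McShane's formula $\tilde f(y)=\inf_{x\in M}(f(x)+\|y-x\|)$. For $h>0$ put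
$$U_h=\{y\in Y:\mathrm{dist}(y,K)<h\},\qquad N_h=\{y\in Y:\mathrm{dist}(y,K)\le h\},$$
let $\rho_h=\delta$ on $U_h$ and $\rho_h=1$ on $Y\setminus U_h$, and define
$$g_h(y)=\inf\Big\{\tilde f(\gamma(0))+\int_\gamma\rho_h\,ds\Big\}, \tag{1}$$
the infimum being over all polygonal paths $\gamma:[0,1]\to Y$ with $\gamma(1)=y$, constant paths included. The integral is taken with respect to arc length, and it makes sense because $\rho_h$ is a bounded Borel function. Call $\tilde f(\gamma(0))+\int_\gamma\rho_h\,ds$ the *value* of $\gamma$. Think of a traveler who pays $\tilde f(p)$ to start at $p$, then $1$ per unit of length, except near $K$, where travel is discounted to $\delta$; $g_h(y)$ is the cheapest way to arrive at $y$.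

**Lemma 1.** Let $h>0$.

1. (Trimming) If $\gamma$ ends at $y$ and misses $N_h$, its value is at least $\tilde f(y)$. If $\gamma$ meets $N_h$ and $t_0$ is the first time with $\gamma(t_0)\in N_h$, then the path $\gamma|_{[t_0,1]}$ has value no larger than that of $\gamma$.
2. $g_h$ is finite, $g_h\le\tilde f$, and $g_h$ is $1$-Lipschitz on $Y$.
3. If $\mathrm{dist}(y,K)\le h/2$, $\mathrm{dist}(z,K)\le h/2$ and $\|y-z\|\le h/2$, then $|g_h(y)-g_h(z)|\le\delta\|y-z\|$.

**Proof.** (1) If $\gamma$ misses $N_h\supset U_h$, then $\rho_h=1$ along $\gamma$, and the value is $\tilde f(\gamma(0))+\mathrm{length}(\gamma)\ge\tilde f(y)$ since $\tilde f$ is $1$-Lipschitz. Otherwise $t_0$ exists because $N_h$ is closed. Before $t_0$ the weight is $1$, so the part of the value paid up to time $t_0$ is $\tilde f(\gamma(0))+\mathrm{length}(\gamma|_{[0,t_0]})\ge\tilde f(\gamma(t_0))$. Starting at $\gamma(t_0)$ instead costs no more.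

(2) Constant paths give $g_h\le\tilde f$. By (1), every path ending at $y$ has value at least $\min\{\tilde f(y),\inf_{N_h}\tilde f\}$. This is finite because $N_h$ is bounded and $\tilde f$ is Lipschitz. Appending the segment $[y,z]$ to a path ending at $y$ gives
$$g_h(z)\le g_h(y)+\int_{[y,z]}\rho_h\,ds, \tag{2}$$
and symmetrically. Since $\rho_h\le1$, $g_h$ is $1$-Lipschitz.

(3) Every point of $[y,z]$ is within $h/4$ of $y$ or of $z$, hence within $3h/4<h$ of $K$. So $[y,z]\subset U_h$, and the integral in (2) equals $\delta\|y-z\|$. $\square$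

So flatness near $K$ comes for free. The price is the amount by which $g_h$ drops below $f$ on $K$.

**The model on the line.** Take $M=Y=\mathbb R$, $K$ compact, $f(x)=x$. A path starting at $p>y$ has value at least $p>y$. A path from $p\le y$ to $y$ runs over all of $[p,y]$, so the best one goes straight and has value $p+(y-p)-(1-\delta)|U_h\cap(p,y)|$. Letting $p\to-\infty$,
$$g_h(y)=y-(1-\delta)\,|U_h\cap(-\infty,y)| .$$
Hence $\sup_K(f-g_h)=(1-\delta)|U_h\cap(-\infty,\max K)|$. The bounded open sets $U_h$ decrease to $K$ as $h\downarrow0$, so this tends to $(1-\delta)|K|$. On the line, then, the price of flatness vanishes in the limit exactly when $K$ is a null set. For $K=\{0,1\}$ and $h<1/2$ the price at $y=1$ is $3h(1-\delta)$; for $K=[0,1]$ it does not go away.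

In a general metric space the right replacement for "null set" is "purely 1-unrectifiable". That is the content of Lemma 6 below, and the construction (1) is what proves it. We now say what such flat functions are for.

## 2. (V$^*$)-sets in Lipschitz-free spaces

**Free spaces.** From now on $M$ has a base point $0$. $\mathrm{Lip}_0(M)$ is the Banach space of Lipschitz functions $f:M\to\mathbb R$ with $f(0)=0$, normed by the Lipschitz constant. For $x\in M$ let $\delta(x)\in\mathrm{Lip}_0(M)^*$ be the evaluation $\delta(x)(f)=f(x)$. The *Lipschitz-free space* $\mathcal F(M)$ is the closed linear span of $\{\delta(x):x\in M\}$ in $\mathrm{Lip}_0(M)^*$. Up to isometry it does not depend on the base point, and $\mathcal F(M)^*=\mathrm{Lip}_0(M)$. We write $f(\mu)$ for the pairing of $f\in\mathrm{Lip}_0(M)$ with $\mu\in\mathcal F(M)$. One has $\|\delta(x)-\delta(y)\|=d(x,y)$: "$\le$" is clear, and $f=d(\cdot,y)-d(0,y)$ gives equality.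

For $A\subset M$ let $\mathcal F(A)$ be the closed span of $\delta(A)$ in $\mathcal F(M)$; "finitely supported in $A$" means in $\mathrm{span}\,\delta(A)$. By Hahn–Banach every functional on $\mathcal F(A)$ is the restriction of some $f\in\mathrm{Lip}_0(M)$ of the same norm. A function $f$ vanishes on the subspace $\mathcal F(A)$ if and only if it vanishes on the set $A$.

*Example ($\ell_1$).* Let $M=\{0\}\cup\mathbb N$, with $\mathbb N=\{1,2,\dots\}$, $d(0,n)=1$ and $d(n,m)=2$ for $n\ne m$. The Lipschitz constant of $f\in\mathrm{Lip}_0(M)$ is $\sup_n|f(n)|$, so $\mathrm{Lip}_0(M)=\ell_\infty$, $\|\sum c_n\delta(n)\|=\sum|c_n|$, and $\mathcal F(M)=\ell_1$ with $\delta(n)=e_n$.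

*Example ($L_1$).* For $M=[0,1]$ the map $f\mapsto f'$ is an isometry of $\mathrm{Lip}_0(M)$ onto $L_\infty[0,1]$. Under it $\delta(x)$ acts as integration against $1_{[0,x]}$, and step functions are dense in $L_1$; so $\mathcal F([0,1])=L_1[0,1]$ with $f(u)=\int f'u$.

**Pure 1-unrectifiability.** $M$ is *purely 1-unrectifiable* (p1u) if there is no $A\subset\mathbb R$ of positive Lebesgue measure with a bi-Lipschitz map $A\to M$. Subsets of p1u spaces are p1u. *Example.* A compact $K\subset\mathbb R$ is p1u if and only if $|K|=0$: if $|K|>0$ use the inclusion $K\to K$; if $A\to K$ is bi-Lipschitz, its inverse is Lipschitz, so $|A|\le L|K|$ for some $L$. Thus the middle-thirds Cantor set is p1u, and $[0,1]$ is not.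

**WUC series and (V$^*$).** A series $\sum x_n^*$ in $X^*$ is *weakly unconditionally Cauchy* (WUC) if $\sum|\xi(x_n^*)|<\infty$ for every $\xi\in X^{**}$. Equivalently,
$$\sup_{F,\theta}\Big\|\sum_{n\in F}\theta_nx_n^*\Big\|<\infty,\tag{3}$$
the supremum being over finite $F$ and signs $\theta_n$. If the series is WUC, these sums are pointwise bounded on $X^{**}$, so uniform boundedness gives (3). If (3) holds with bound $C$, choose signs so that $\sum_F|\xi(x_n^*)|=\xi(\sum_F\theta_nx_n^*)\le C\|\xi\|$. A bounded set $V\subset X$ is a *(V$^*$)-set* if $\lim_n\sup_{x\in V}|x_n^*(x)|=0$ for every WUC series $\sum x_n^*$ in $X^*$. $X$ has *Pełczyński's property (V$^*$)* if every (V$^*$)-set in $X$ is relatively weakly compact.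

**The question**, taken from Ramón J. Aliaga, Eva Pernecká, Alicia Quero, "Pełczyński's property (V$^*$) in Lipschitz-free spaces", arXiv:2411.15107 (2024), is this: if $M$ is complete and p1u, does $\mathcal F(M)$ have property (V$^*$)? Two known results may be used:

- (K1) For complete $M$, $\mathcal F(M)$ has the Schur property (weakly convergent sequences converge in norm) if and only if $M$ is p1u.
- (K2) If $M$ is complete, locally compact and p1u, then $\mathcal F(M)$ has property (V$^*$).

The answer is yes, and local compactness is not needed. To state the full result we quantify. For bounded $V\subset X$ let $\alpha_X(V)$ be the infimum of all $\varepsilon>0$ such that $V\subset C+\varepsilon B_X$ for some finite $C\subset X$, where $B_X$ is the closed unit ball. Compact $C$ give the same number, since a compact $C$ lies in a finite set plus $\eta B_X$ for every $\eta>0$. Call $(x_n^*)\subset X^*$ *admissible* if all sums in (3) have norm at most $1$, and let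
$$\omega_X(V)=\sup\Big\{\limsup_n\sup_{x\in V}|x_n^*(x)|:(x_n^*)\text{ admissible}\Big\}.$$
Rescaling shows that a bounded $V$ is a (V$^*$)-set if and only if $\omega_X(V)=0$, while $\alpha_X(V)=0$ means that $V$ is relatively norm compact. *Example.* For $V=B_{\ell_1}$ both numbers are $1$: clearly $\alpha\le1$, the coordinate functionals are admissible and show $\omega\ge1$, and $\omega\le\alpha$ by Lemma 2(c) below.

**Theorem 3.** If $M$ is complete and p1u, every (V$^*$)-set in $\mathcal F(M)$ is relatively norm compact. Hence $\mathcal F(M)$ has property (V$^*$).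

**Theorem 4.** Let $M$ be any metric space, $0\in K\subset M$ with $K$ compact and p1u, and $V\subset\mathcal F(K)$ bounded. Then $\omega_{\mathcal F(M)}(V)=\alpha_{\mathcal F(M)}(V)=\alpha_{\mathcal F(K)}(V)$.

**Theorem 5.** For a complete metric space $M$ the following are equivalent:

- (a) $M$ is p1u;
- (b) $\mathcal F(M)$ is Schur;
- (c) every (V$^*$)-set in $\mathcal F(M)$ is relatively norm compact;
- (d) $\mathcal F(M)$ is Schur and has (V$^*$);
- (e) every bounded sequence in $\mathcal F(M)$ without norm-convergent subsequence has a subsequence equivalent to the $\ell_1$-basis whose closed span is complemented in $\mathcal F(M)$.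

**Lemma 2.**

- (a) If $f_n\in\mathrm{Lip}_0(M)$ and $\sum_n|f_n(x)-f_n(y)|\le C\,d(x,y)$ for all $x,y\in M$, then all sums in (3) have norm at most $C$, so $\sum f_n$ is WUC. If the $f_n$ are $L$-Lipschitz and the sets $\{f_n\ne0\}$ are pairwise disjoint, this holds with $C=2L$.
- (b) Bounded operators map (V$^*$)-sets to (V$^*$)-sets.
- (c) $\omega_X(V)\le\alpha_X(V)$.

**Proof.** (a) The first part is the triangle inequality. In the disjoint case at most one $f_n$ is nonzero at $x$ and at most one at $y$, so at most two terms are nonzero, each at most $L\,d(x,y)$. (b) If $T:X\to Y$ is bounded and $\sum y_n^*$ is WUC, then so is $\sum T^*y_n^*$ by (3), and $y_n^*(Tx)=(T^*y_n^*)(x)$. (c) If $(x_n^*)$ is admissible, then $\sum_n|x_n^*(x)|\le\|x\|$, so $x_n^*(x)\to0$ for each $x$, and $\|x_n^*\|\le1$. If $V\subset C+\varepsilon B_X$ with $C$ finite, then $\sup_V|x_n^*|\le\max_C|x_n^*|+\varepsilon$, and the first term tends to $0$. $\square$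

## 3. Three spaces by hand: $\ell_1$, $c_0$, $L_1$

**$\ell_1$: disjoint blocks.** Let $V\subset\ell_1$ be a (V$^*$)-set. If its tails are not uniformly small, there are $\varepsilon>0$, integers $0\le N_1<N_2<\cdots$ and $x_n\in V$ with $\sum_{N_n<k\le N_{n+1}}|x_n(k)|>\varepsilon$. Let $f_n\in\ell_\infty$ equal $\mathrm{sign}\,x_n(k)$ on the $n$-th block and $0$ elsewhere. Blocks are disjoint, so $(f_n)$ is admissible, yet $f_n(x_n)>\varepsilon$: a contradiction. A bounded set in $\ell_1$ with uniformly small tails is relatively norm compact. So the conclusion of Theorem 3 holds here.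

**$c_0$: (V$^*$) can fail.** If $\sum x_n^*$ is WUC in $c_0^*=\ell_1$, then $x_n^*\to0$ weakly, hence in norm by the Schur property of $\ell_1$. So $\sup_{x\in B_{c_0}}|x_n^*(x)|=\|x_n^*\|\to0$, and $B_{c_0}$ is a (V$^*$)-set that is not relatively weakly compact.

**$L_1=\mathcal F([0,1])$: where unrectifiability enters.** Let $r_n$ be the Rademacher functions and $f_n(t)=\int_0^tr_n$. Then $f_n$ is $1$-Lipschitz, $|f_n|\le2^{-n}$ and $f_n(r_n)=\int r_n^2=1$. So there are uniformly tiny $1$-Lipschitz functions that see the $r_n$. They do not form a WUC series: if $x,y$ lie in one dyadic interval of length $2^{-N}$, then $|f_n(x)-f_n(y)|=|x-y|$ for all $n\le N$, so the sum in Lemma 2(a) is at least $N|x-y|$. No other choice can help, since $r_n\to0$ weakly and a relatively weakly compact set is a (V$^*$)-set (this is proved in Section 8); yet $\{r_n\}$ is not relatively norm compact. The trouble is that each $f_n$ keeps slope $\pm1$ at *all* scales below $2^{-n}$. Flattening $f_n$ at small scales would cure this, but Section 1 shows that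 for $f(x)=x$ and $K=[0,1]$ the discounted functions do not return to $f$ on $K$ as $h\to0$.

## 4. Compact carriers, and why the compact case cannot be quoted

A sensible first plan has two parts. First, push a (V$^*$)-set $W\subset\mathcal F(M)$ up to $\varepsilon$ into $\mathcal F(K)$ for a compact $K\subset M$. The disjoint blocks from $\ell_1$ suffice for this (Section 7). Then quote (K2) and (K1) for the compact p1u space $K$: a (V$^*$)-set of $\mathcal F(K)$ is relatively weakly compact, hence, by the Schur property and Eberlein–Šmulian, relatively norm compact.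

The plan stops at the junction. The set $V\subset\mathcal F(K)$ produced by the first part is a (V$^*$)-set *in $\mathcal F(M)$*: it is controlled only by WUC series in $\mathrm{Lip}_0(M)$. To use (K2) we need control by all WUC series in $\mathrm{Lip}_0(K)$. Each function on $K$ extends to $M$ with the same Lipschitz constant, but term-by-term extension need not preserve WUC. For instance, let $K=\{0\}\cup\{2^{-n}:n\ge1\}\subset M=\mathbb R$, and let $f_n(2^{-n})=2^{-n-1}$, $f_n=0$ elsewhere on $K$. The distance from $2^{-n}$ to the rest of $K$ is $2^{-n-1}$, so $f_n$ is $1$-Lipschitz, and $\sum f_n$ is WUC by disjointness. The McShane extension $F_n(x)=\min_{k\in K}(f_n(k)+|x-k|)$ satisfies $F_n(0)=0$ and, for all $n\ge2$, $F_n(1)=1/2$: the point $k=1/2$ gives $1/2$, and all other $k$ give at least $3/4$. So $\sum_n|F_n(1)|=\infty$, and $\sum F_n$ is not WUC.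

So we build test functions on all of $M$ directly. If $V\subset\mathcal F(K)$ is far from compact, Lemma 7 will give $x_n\in V$ and $1$-Lipschitz $f_n$ with $|f_n|\le\eta_n$ on $K$ and $f_n(x_n)>a$, as small as we like on $K$. The $x_n$ may be spread over all of $K$, so disjoint supports in space are not available. Instead we separate the functions *by scale*. Let $r=d(x,y)$. A function $G_n$ of size at most $2\eta_n$ contributes at most $4\eta_n$, negligible when $r\gg\eta_n$. A function with slope at most $\delta_n$ at scales up to $h_n$ contributes at most $\delta_nr$ when $r\le h_n$. If $\eta_{n+1}\ll h_n$, each pair near $K$ is left with at most one term of size about $r$. Pairs away from $K$ are handled by a cutoff. Since $x,y$ range over $M$, and may lie near $K$ without belonging to it, the slope bound must hold in a neighborhood of $K$ in $M$ and not only on $K$. This is what construction (1) delivers.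

Write $[A]_r=\{x\in M:d(x,A)\le r\}$, and let $B(0,r)$ be the closed ball in $M$.

## 5. Flattening near a compact p1u set

**Lemma 6.** Let $M$ be a metric space, $K\subset M$ nonempty, compact and p1u, $f:M\to\mathbb R$ $1$-Lipschitz, $\tau>0$ and $\delta\in(0,1)$. There are a $1$-Lipschitz $g:M\to\mathbb R$ and $h_*>0$ with $f-\tau\le g\le f$ on $K$, and such that for all $0<h\le h_*$
$$|g(x)-g(y)|\le\delta\,d(x,y)\quad\text{whenever }x,y\in[K]_h,\ d(x,y)\le h.$$

In this proof the base point plays no role, and $0,1$ are the endpoints of the parameter interval.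

**Step 1: reduction to a claim about prices.** This step isolates what has to be proved. With the notation of Section 1, we claim
$$\sup_K(\tilde f-g_h)\to0\quad\text{as }h\to0.\tag{4}$$
Given (4), choose $h'$ with $\sup_K(\tilde f-g_{h'})\le\tau$, and put $g=g_{h'}|_M$, $h_*=h'/2$. Lemma 1 gives everything: $g\le f$ since $\tilde f=f$ on $M$, $g$ is $1$-Lipschitz, and part (3) applies when $x,y\in[K]_h$, $d(x,y)\le h$ and $h\le h'/2$.

**Step 2: paths that save too much.** This step turns a failure of (4) into a sequence of paths of bounded length. Suppose (4) fails. Then there are $\tau'>0$, $h_n\to0$ with $h_n\le1$, points $y_n\in K$, and polygonal paths ending at $y_n$ of value less than $\tilde f(y_n)-\tau'$. By Lemma 1(1) such a path cannot miss $N_{h_n}$, and after trimming we get a polygonal path $\sigma_n$ from some $p_n\in N_{h_n}$ to $y_n$ with $\tilde f(p_n)+\int_{\sigma_n}\rho_{h_n}ds<\tilde f(y_n)-\tau'$. Since $\tilde f$ is $1$-Lipschitz,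
$$\int_{\sigma_n}\rho_{h_n}\,ds<\|y_n-p_n\|-\tau'.\tag{5}$$
Let $\ell_n$ be the length of $\sigma_n$. By (5), $\ell_n\ge\|y_n-p_n\|>\tau'>0$. As $\rho_{h_n}\ge\delta$, also $\delta\ell_n\le\|y_n-p_n\|\le\mathrm{diam}\,K+1$. So $(\ell_n)$ is bounded. Parametrize $\sigma_n$ on $[0,1]$ proportionally to arc length; then
$$\|\sigma_n(s)-\sigma_n(t)\|\le\ell_n|s-t|,\qquad\int_{\sigma_n}\rho_{h_n}ds=\ell_n\int_0^1\rho_{h_n}(\sigma_n(t))\,dt.\tag{6}$$

**Step 3: a limit of the distances.** The paths need not converge in $Y$, which may be infinite-dimensional, but their mutual distances and their distances to $K$ do along a subsequence; this step extracts that limit. On the compact space $Z=[0,1]\sqcup K$ let $\iota_n$ be $\sigma_n$ on $[0,1]$ and the inclusion on $K$, and put $d_n(a,b)=\|\iota_n(a)-\iota_n(b)\|$. These pseudometrics are uniformly bounded, because $\sigma_n$ ends in $K$ and has bounded length. They are equicontinuous on $Z\times Z$, because $|d_n(a,b)-d_n(a',b')|\le d_n(a,a')+d_n(b,b')$, with $d_n(s,t)\le\ell_n|s-t|$ on $[0,1]$ and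 $d_n=d$ on $K$. By Arzelà–Ascoli, along a subsequence $d_n\to\mathsf D$ uniformly and $\ell_n\to\ell$. Here $\mathsf D$ is a continuous pseudometric, $\mathsf D=d$ on $K$, $\mathsf D(s,t)\le\ell|s-t|$ for $s,t\in[0,1]$, and
$$\|p_n-y_n\|=d_n(0,1)\to\mathsf D(0,1).\tag{7}$$

**Step 4: time spent in $K$ yields no displacement.** This is the step that uses pure unrectifiability. Let
$$A=\Big\{t\in[0,1]:\min_{k\in K}\mathsf D(t,k)=0\Big\},$$
the times at which the limit path is in $K$. It is closed, since $t\mapsto\min_k\mathsf D(t,k)$ is continuous. For $t\in A$ choose $\kappa(t)\in K$ with $\mathsf D(t,\kappa(t))=0$. By the triangle inequality $d(\kappa(s),\kappa(t))=\mathsf D(s,t)\le\ell|s-t|$ for $s,t\in A$. Let $\varphi(t)=\mathsf D(0,t)$ on $[0,1]$. Then $|\varphi(s)-\varphi(t)|\le\mathsf D(s,t)\le\ell|s-t|$, so $\varphi$ is Lipschitz and differentiable almost everywhere.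

We show $\varphi'=0$ a.e. on $A$. If not, the set of $t\in A$ where $\varphi'(t)$ exists and is nonzero has positive measure. It is contained in $\bigcup_jA_j$, where
$$A_j=\{t\in A:|\varphi(s)-\varphi(t)|\ge|s-t|/j\ \text{ for all }s\in[0,1]\text{ with }|s-t|<1/j\}.$$
Each $A_j$ is closed: if $t_i\in A_j$, $t_i\to t$ and $|s-t|<1/j$, then $|s-t_i|<1/j$ for large $i$, and the inequality passes to the limit. So some $A_j$ has positive measure, and for some interval $I$ of length less than $1/j$ the set $A'=A_j\cap I$ has positive measure. For $s,t\in A'$,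
$$|s-t|/j\le|\varphi(s)-\varphi(t)|\le\mathsf D(s,t)=d(\kappa(s),\kappa(t))\le\ell|s-t|.$$
Thus $\kappa|_{A'}$ is a bi-Lipschitz map of a set of positive measure into $K$, which is impossible since $K$ is p1u. Consequently
$$\mathsf D(0,1)=\varphi(1)-\varphi(0)=\int_{[0,1]\setminus A}\varphi'\,dt\le\ell\,|[0,1]\setminus A|.\tag{8}$$

**Step 5: time spent outside $K$ is paid in full.** This step contradicts (5). If $t\in[0,1]\setminus A$, then $\mathrm{dist}(\sigma_n(t),K)=\min_kd_n(t,k)\to\min_k\mathsf D(t,k)>0$, while $h_n\to0$. So $\rho_{h_n}(\sigma_n(t))=1$ for large $n$. By (6), Fatou's lemma, (8) and (7),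
$$\liminf_n\int_{\sigma_n}\rho_{h_n}ds\ \ge\ \ell\,|[0,1]\setminus A|\ \ge\ \mathsf D(0,1)=\lim_n\|p_n-y_n\|.$$
But (5) gives $\liminf_n\int_{\sigma_n}\rho_{h_n}ds\le\mathsf D(0,1)-\tau'$. This contradiction proves (4), and with it Lemma 6. $\square$

## 6. Functions living between two scales: proof of Theorem 4

**Lemma 7.** Let $0\in K\subset M$ with $K$ compact, and let $V\subset\mathcal F(K)$ be bounded with $\alpha_{\mathcal F(K)}(V)>a>0$. For every $\eta>0$ there are $x\in V$ and $f\in\mathrm{Lip}_0(M)$ with $\|f\|\le1$, $|f|\le\eta$ on $K$ and $f(x)>a$.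

**Proof.** The set $\delta(K)$ is an isometric copy of $K$, hence norm compact, and so by Mazur's theorem $H=\overline{\mathrm{conv}}(\delta(K)\cup-\delta(K))$ is norm compact. Put $Q=aB_{\mathcal F(K)}+\frac a\eta H$. It is convex, and closed as the sum of a closed and a compact set. Since $\frac a\eta H$ is compact, $V\subset Q$ would give $\alpha_{\mathcal F(K)}(V)\le a$. So pick $x\in V\setminus Q$. By Hahn–Banach there is $f\in\mathcal F(K)^*$ with
$$f(x)>\sup_Qf=a\|f\|+\tfrac a\eta\sup_{k\in K}|f(k)|,$$
where the right side is positive because $f\ne0$. Scale $f$ so that $\sup_Qf=a$. Then $\|f\|\le1$, $\sup_K|f|\le\eta$ and $f(x)>a$. Extend $f$ to $M$ with the same norm. $\square$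

**Proof of Theorem 4.** Lemma 2(c) and $B_{\mathcal F(K)}\subset B_{\mathcal F(M)}$ give $\omega_{\mathcal F(M)}(V)\le\alpha_{\mathcal F(M)}(V)\le\alpha_{\mathcal F(K)}(V)$. If the last number is $0$ we are done. Otherwise let $0<a<\alpha_{\mathcal F(K)}(V)$ and $\varepsilon\in(0,1)$. It suffices to show $\omega_{\mathcal F(M)}(V)\ge a/(1+\varepsilon)$.

**Step 1: construction of $G_n$.** This step produces functions that see $V$, are tiny, are flat below scale $h_n$ near $K$, and vanish away from $K$. Let $h_0=1$. Given $h_{n-1}>0$, $n\ge1$, put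
$$\eta_n=\varepsilon2^{-n-5}h_{n-1},\qquad\delta_n=\varepsilon2^{-n-2}.$$

*Tiny functions.* Lemma 7 gives $x_n\in V$ and $f_n\in\mathrm{Lip}_0(M)$ with $\|f_n\|\le1$, $|f_n|\le\eta_n$ on $K$, $f_n(x_n)>a$.

*Stability.* There is $\tau_n\in(0,\eta_n/2]$ such that every $1$-Lipschitz $g$ with $g(0)=0$ and $|g-f_n|\le2\tau_n$ on $K$ satisfies $g(x_n)>a$. Indeed, for $\nu=\sum c_i\delta(k_i)$ finitely supported in $K$ with $\|x_n-\nu\|\le s$ we have $\|g-f_n\|\le2$, hence $g(x_n)\ge f_n(x_n)-2\tau_n\sum|c_i|-2s$. Choose first $s$ (and $\nu$), then $\tau_n$, small.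

*Flattening.* Lemma 6 with $f_n,\tau_n,\delta_n$ gives a $1$-Lipschitz $g_n'$ with $|g_n'-f_n|\le\tau_n$ on $K$, and $0<h_n\le h_{n-1}/8$ such that $|g_n'(x)-g_n'(y)|\le\delta_nd(x,y)$ for $x,y\in[K]_{h_n}$ with $d(x,y)\le h_n$.

*Truncation.* Let $g_n$ be $g_n'-g_n'(0)$ truncated to $[-2\eta_n,2\eta_n]$. As $0\in K$ and $f_n(0)=0$, we have $|g_n'(0)|\le\tau_n$, so $|g_n'-g_n'(0)-f_n|\le2\tau_n$ on $K$. Hence $|g_n'-g_n'(0)|\le\eta_n+2\tau_n\le2\eta_n$ on $K$. So truncation changes nothing on $K$, and $g_n(x_n)>a$ by stability. Truncation also preserves the $1$-Lipschitz and flatness estimates.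

*Cutoff.* Let $\chi_n=\min\{1,(2-8d(\cdot,K)/h_{n-1})^+\}$, which is $\frac8{h_{n-1}}$-Lipschitz, equal to $1$ where $d(\cdot,K)\le h_{n-1}/8$ and to $0$ where $d(\cdot,K)\ge h_{n-1}/4$. Put $G_n=g_n\chi_n\in\mathrm{Lip}_0(M)$. Then:

- (i) $G_n=g_n$ on $[K]_{h_n}$, since $h_n\le h_{n-1}/8$. So $|G_n(x)-G_n(y)|\le\delta_nd(x,y)$ if $x,y\in[K]_{h_n}$ and $d(x,y)\le h_n$; and $G_n(x_n)=g_n(x_n)>a$, because $x_n\in\mathcal F(K)$.
- (ii) $|G_n|\le2\eta_n$, and $G_n=0$ wherever $d(\cdot,K)\ge h_{n-1}/4$.
- (iii) $G_n$ has Lipschitz constant at most $1+\frac\varepsilon4$. Indeed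
$$|G_n(x)-G_n(y)|\le|g_n(x)||\chi_n(x)-\chi_n(y)|+\chi_n(y)|g_n(x)-g_n(y)|\le\Big(2\eta_n\frac8{h_{n-1}}+1\Big)d(x,y),$$
and $16\eta_n/h_{n-1}=\varepsilon2^{-n-1}\le\varepsilon/4$.

**Step 2: the sum over scales.** This step shows that the $G_n$ form a WUC series with nearly optimal constant:
$$\sum_n|G_n(x)-G_n(y)|\le(1+\varepsilon)\,d(x,y)\qquad(x,y\in M).\tag{9}$$
Let $r=d(x,y)>0$. Call $n\ge1$ *good* if $x,y\in[K]_{h_n}$ and $r\le h_n$. Since $h_n\downarrow0$, the good indices form a finite, possibly empty, initial segment. Let $m$ be the first index that is not good.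

- Terms $n<m$: by (i) they add up to at most $\sum_n\delta_nr\le\frac\varepsilon4r$.
- Term $n=m$: at most $(1+\frac\varepsilon4)r$ by (iii).
- Terms $n>m$ when $r>h_m/2$: by (ii) and $n-1\ge m$, $|G_n(x)-G_n(y)|\le4\eta_n=\varepsilon2^{-n-3}h_{n-1}\le\varepsilon2^{-n-3}h_m\le\varepsilon2^{-n-2}r$. These add up to at most $\frac\varepsilon4r$.
- Terms $n>m$ when $r\le h_m/2$: as $m$ is not good although $r\le h_m$, one of $x,y$ has distance greater than $h_m$ to $K$. So both have distance greater than $h_m/2>h_{n-1}/4$, and $G_n(x)=G_n(y)=0$ by (ii).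

The total is at most $(1+\frac34\varepsilon)r$, which gives (9).

**Step 3: conclusion.** This step reads off the bound. By (9) and Lemma 2(a), $(G_n/(1+\varepsilon))_n$ is admissible in $\mathcal F(M)^*$, and by (i) $G_n(x_n)/(1+\varepsilon)>a/(1+\varepsilon)$ with $x_n\in V$ for every $n$. So $\omega_{\mathcal F(M)}(V)\ge a/(1+\varepsilon)$. Let $\varepsilon\to0$ and $a\to\alpha_{\mathcal F(K)}(V)$. $\square$

## 7. Carrying a (V$^*$)-set on a compact set: proof of Theorem 3

In this section no unrectifiability is used until the very end.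

**Lemma 8.** Let $\psi:M\to[0,1]$ be $\Lambda$-Lipschitz and zero outside $B(0,\rho)$. Then $f\mapsto f\psi$ is bounded on $\mathrm{Lip}_0(M)$ with norm at most $1+\Lambda\rho$. Its adjoint restricts to an operator $T_\psi:\mathcal F(M)\to\mathcal F(M)$ with $T_\psi\delta(x)=\psi(x)\delta(x)$. Thus $T_\psi\mathcal F(A)\subset\mathcal F(A\cap\{\psi\ne0\})$, and $T_\psi=\mathrm{id}$ on $\mathcal F(A)$ if $\psi=1$ on $A$.

**Proof.** Let $\|f\|\le1$. If $x\in B(0,\rho)$, then $|f(x)|\le\rho$ and
$$|f\psi(x)-f\psi(y)|\le|f(x)||\psi(x)-\psi(y)|+\psi(y)|f(x)-f(y)|\le(\rho\Lambda+1)d(x,y).$$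
By symmetry the same holds if $y\in B(0,\rho)$; if neither point lies in the ball, the difference is $0$. The adjoint sends $\delta(x)$ to the functional $f\mapsto\psi(x)f(x)$, that is, to $\psi(x)\delta(x)$. So it maps $\mathrm{span}\,\delta(M)$ into itself, and the remaining claims hold on spans and pass to closures by continuity. $\square$

**Lemma 9.** Let $W$ be a (V$^*$)-set in $\mathcal F(M)$ and $\varepsilon>0$. Then $W\subset\mathcal F(B(0,R))+\varepsilon B_{\mathcal F(M)}$ for some $R\ge1$.

**Proof.** We imitate the blocks of $\ell_1$ with disjoint annuli. Suppose the statement fails for some $\varepsilon$. Put $R_1=1$. Given $R_n\ge1$, choose $\mu_n\in W\setminus(\mathcal F(B(0,R_n))+\varepsilon B_{\mathcal F(M)})$. Its distance to $\mathcal F(B(0,R_n))$ is at least $\varepsilon$, so by Hahn–Banach there is $f_n$ with $\|f_n\|\le1$, $f_n=0$ on $B(0,R_n)$ and $f_n(\mu_n)\ge\varepsilon$. Take a finitely supported $\nu_n$ with $\|\mu_n-\nu_n\|\le\varepsilon/8$, and $r_n>R_n$ such that $\nu_n$ is supported in $B(0,r_n)$. Put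
$$\varphi_n(x)=\min\{1,(2-d(x,0)/r_n)^+\},\qquad g_n=f_n\varphi_n,\qquad R_{n+1}=2r_n.$$
As $\varphi_n$ is $\frac1{r_n}$-Lipschitz and zero outside $B(0,2r_n)$, Lemma 8 gives $\|g_n\|\le3$. As $\varphi_n=1$ on $B(0,r_n)$, $g_n(\nu_n)=f_n(\nu_n)\ge\frac78\varepsilon$, so $g_n(\mu_n)\ge\frac78\varepsilon-\frac38\varepsilon=\frac\varepsilon2$. The sets $\{g_n\ne0\}\subset\{R_n<d(\cdot,0)<R_{n+1}\}$ are disjoint, so $\sum g_n$ is WUC by Lemma 2(a). This contradicts that $W$ is a (V$^*$)-set. $\square$

**Lemma 10.** Let $W$ be a (V$^*$)-set in $\mathcal F(M)$ with $W\subset\mathcal F(B)$, $0\in B\subset B(0,D)$, and let $\varepsilon>0$, $0<\delta\le1$. Then there is a finite $E$ with $0\in E\subset B$ and $W\subset\mathcal F([E]_\delta)+\varepsilon B_{\mathcal F(M)}$.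

**Proof.** The same idea, with neighborhoods of growing finite sets. Suppose no such $E$ exists. Put $L=1+2(D+1)/\delta$ and $E_0=\{0\}$. Given a finite $E_{n-1}\subset B$ containing $0$, choose $\mu_n\in W\setminus(\mathcal F([E_{n-1}]_\delta)+\varepsilon B_{\mathcal F(M)})$. As before there is $f_n$ with $\|f_n\|\le1$, $f_n=0$ on $[E_{n-1}]_\delta$ and $f_n(\mu_n)\ge\varepsilon$. Since $\mu_n\in\mathcal F(B)$, there is $\nu_n$ finitely supported in $B$ with $\|\mu_n-\nu_n\|\le\varepsilon/(4L)$. Let $E_n$ be $E_{n-1}$ together with the support of $\nu_n$, and put $\varphi_n=(1-\frac2\delta d(\cdot,E_n))^+$, $g_n=f_n\varphi_n$. The function $\varphi_n$ is $\frac2\delta$-Lipschitz and vanishes outside $[E_n]_{\delta/2}\subset B(0,D+1)$, so $\|g_n\|\le L$ by Lemma 8. As $\varphi_n=1$ on $E_n$, $g_n(\nu_n)=f_n(\nu_n)$. Hence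
$$g_n(\mu_n)\ge f_n(\nu_n)-L\frac\varepsilon{4L}\ge\varepsilon-\frac\varepsilon{4L}-\frac\varepsilon4\ge\frac\varepsilon2.$$
For $m<n$, $\{g_m\ne0\}\subset[E_m]_{\delta/2}\subset[E_{n-1}]_\delta$, where $g_n$ vanishes. So the sets $\{g_n\ne0\}$ are disjoint, $\sum g_n$ is WUC by Lemma 2(a), and we have a contradiction. $\square$

**Proposition 11.** Let $M$ be complete, $W$ a (V$^*$)-set in $\mathcal F(M)$ and $\varepsilon>0$. There are a compact $K\subset M$ with $0\in K$ and a map $S:W\to\mathcal F(K)$ with $\|S\mu-\mu\|\le\varepsilon$ on $W$, such that $S(W)$ is a (V$^*$)-set in $\mathcal F(M)$.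

**Step 1: bounded carrier.** This step moves $W$ into a ball. Take $R$ from Lemma 9 for $\varepsilon/16$, and put $\psi=\min\{1,(2-d(\cdot,0)/R)^+\}$, so $\|T_\psi\|\le3$. If $\mu\in W$, write $\mu=\lambda+\beta$ with $\lambda\in\mathcal F(B(0,R))$ and $\|\beta\|\le\varepsilon/16$. As $T_\psi\lambda=\lambda$, we get $\|T_\psi\mu-\mu\|=\|T_\psi\beta-\beta\|\le4\cdot\frac\varepsilon{16}=\frac\varepsilon4$. Put $D=2R$, $B_0=B(0,D)$ and $W_0=T_\psi(W)\subset\mathcal F(B_0)$. This is a (V$^*$)-set by Lemma 2(b).

**Step 2: shrinking the carrier.** This step produces carriers that are coverable by finitely many small balls. Let $\delta_k=2^{-k}$ for $k\ge0$. Suppose we have a (V$^*$)-set $W_k\subset\mathcal F(B_k)$ with $B_k$ closed and $0\in B_k\subset B_0$. Apply Lemma 10 with $\delta_k$ and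
$$\varepsilon_k=\frac{\varepsilon2^{-k-2}}{2+(D+2)/\delta_k}$$
to get a finite $E_k\subset B_k$ containing $0$ with $W_k\subset\mathcal F([E_k]_{\delta_k})+\varepsilon_kB_{\mathcal F(M)}$. Put $\psi_k=\min\{1,(2-d(\cdot,E_k)/\delta_k)^+\}$. It is $\frac1{\delta_k}$-Lipschitz, equals $1$ on $[E_k]_{\delta_k}$ and $0$ off $[E_k]_{2\delta_k}\subset B(0,D+2)$. Let $T_k=T_{\psi_k}$, so $\|T_k\|\le1+(D+2)/\delta_k$, and let $W_{k+1}=T_k(W_k)$ and $B_{k+1}=B_k\cap[E_k]_{2\delta_k}$, a closed set containing $0$. By Lemmas 8 and 2(b), $W_{k+1}\subset\mathcal F(B_{k+1})$ is a (V$^*$)-set. As in Step 1, for $\mu\in W_k$,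
$$\|T_k\mu-\mu\|\le(\|T_k\|+1)\varepsilon_k\le\varepsilon2^{-k-2}.$$

**Step 3: the limit map.** This step defines $S$ and checks that (V$^*$) survives. Let $S_k=T_k\cdots T_0T_\psi$, so $S_k(W)=W_{k+1}$. By Step 2, $S_k$ converges uniformly on $W$ to a map $S$ with $\|S\mu-\mu\|\le\frac\varepsilon4+\sum_k\varepsilon2^{-k-2}=\frac\varepsilon4+\frac\varepsilon2\le\varepsilon$. The set $S(W)$ is bounded. For a WUC series $\sum x_n^*$ and each $k$,
$$\limsup_n\sup_{S(W)}|x_n^*|\le\limsup_n\sup_{S_k(W)}|x_n^*|+\sup_n\|x_n^*\|\sup_{\mu\in W}\|S\mu-S_k\mu\|.$$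
The first term on the right is $0$, and the second tends to $0$ as $k\to\infty$. So $S(W)$ is a (V$^*$)-set in $\mathcal F(M)$.

**Step 4: the compact set.** This step identifies $K$ and shows that $B_k$ shrinks to it. Let $K=\bigcap_kB_k\ni0$. It is closed, and totally bounded because $K\subset[E_k]_{2\delta_k}$ for all $k$; as $M$ is complete, $K$ is compact. Moreover, for each $r>0$,
$$B_k\subset[K]_r\quad\text{for all large }k.\tag{10}$$
Otherwise there are infinitely many $k$ with some $x_k\in B_k$, $d(x_k,K)>r$. For each $j$, all $x_k$ with $k>j$ lie in $B_{j+1}\subset[E_j]_{2\delta_j}$, so this sequence is totally bounded, and a subsequence converges. The limit lies in every closed set $B_k$, since these decrease, hence in $K$. This contradicts $d(x_k,K)>r$.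

**Step 5: $S$ maps into $\mathcal F(K)$.** It remains to pass from all the $\mathcal F(B_k)$ to $\mathcal F(K)$. For $j+1\ge k$ we have $S_j\mu\in\mathcal F(B_{j+1})\subset\mathcal F(B_k)$, so $S\mu\in\bigcap_k\mathcal F(B_k)$. Let $f\in\mathrm{Lip}_0(M)$ with $\|f\|\le1$ and $f=0$ on $K$. For $r>0$ put $f_r=\mathrm{sign}(f)(|f|-r)^+$. It is $1$-Lipschitz, and it vanishes on $[K]_r$ because $|f|\le d(\cdot,K)$. By (10) it vanishes on some $B_k$, so $f_r(S\mu)=0$. As $r\to0$, $f_r\to f$ uniformly with $\|f_r\|\le1$; hence $f_r(\nu)\to f(\nu)$ for finitely supported $\nu$, and then, by boundedness, for all $\nu\in\mathcal F(M)$. So $f(S\mu)=0$. Every functional vanishing on $\mathcal F(K)$ therefore vanishes at $S\mu$, and $S\mu\in\mathcal F(K)$ by Hahn–Banach. $\square$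

**Proof of Theorem 3.** Let $M$ be complete and p1u, $W$ a (V$^*$)-set in $\mathcal F(M)$ and $\varepsilon>0$. Take $K,S$ from Proposition 11. $K$ is compact, and p1u as a subset of $M$. The set $V=S(W)\subset\mathcal F(K)$ is a (V$^*$)-set in $\mathcal F(M)$, that is, $\omega_{\mathcal F(M)}(V)=0$. By Theorem 4, $\alpha_{\mathcal F(K)}(V)=0$, so $V$ has a finite $\varepsilon$-net. Since $\|S\mu-\mu\|\le\varepsilon$ on $W$, it is a finite $2\varepsilon$-net for $W$. As $\varepsilon$ is arbitrary, $W$ is totally bounded, so relatively norm compact, and in particular relatively weakly compact. Hence $\mathcal F(M)$ has property (V$^*$). $\square$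

Neither (K1) nor (K2) was used. Theorem 4 matches exactly what Proposition 11 provides: it needs $\omega$ computed in $\mathcal F(M)$, and it returns compactness in $\mathcal F(K)$.

## 8. Schur property and complemented copies of $\ell_1$: proof of Theorem 5

We prove (a)⇒(c)⇒(d)⇒(b)⇒(a) and (c)⇒(e)⇒(b).

**(a)⇒(c)** is Theorem 3.

**(c)⇒(d).** Property (V$^*$) is immediate, as relatively norm compact sets are relatively weakly compact. For the Schur property we first show that in any $X$ a relatively weakly compact set is a (V$^*$)-set. If $\sum x_n^*$ is WUC, then by (3) the operator $x\mapsto(x_n^*(x))_n$ is bounded from $X$ into $\ell_1$. It maps the given set to a relatively weakly compact subset of $\ell_1$. By the Schur property of $\ell_1$ and Eberlein–Šmulian, this image is relatively norm compact, hence has uniformly small tails; in particular $\sup|x_n^*(x)|\to0$ over the set. Now let $x_n\to x$ weakly in $\mathcal F(M)$. Then $\{x_n\}$ is a (V$^*$)-set, so relatively norm compact by (c). Every subsequence has a norm-convergent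 further subsequence, whose limit must be $x$. So $x_n\to x$ in norm.

**(d)⇒(b)** is trivial, and **(b)⇒(a)** is part of (K1).

**(e)⇒(b).** By translation it is enough to treat weakly null sequences. If $x_n\to0$ weakly but not in norm, pass to a subsequence with $\|x_n\|\ge c>0$. A norm limit of a further subsequence would have to be $0$, so there is no norm-convergent subsequence. By (e) some subsequence is equivalent to the $\ell_1$-basis. On its closed span the functional $\sum a_nx_n\mapsto\sum a_n$ is bounded and equals $1$ at each of its members, so the subsequence is not weakly null, a contradiction.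

**(c)⇒(e).** Let $(x_n)$ be bounded without norm-convergent subsequence.

**Step 1: a matrix with large diagonal.** This step extracts functionals from the failure of (V$^*$). The set $\{x_n\}$ is not relatively norm compact, so by (c) it is not a (V$^*$)-set. Hence there are a WUC series $\sum f_j$, $c>0$, $j_1<j_2<\cdots$ and $n_i$ with $|f_{j_i}(x_{n_i})|>c$. For fixed $n$, $f_j(x_n)\to0$ as $j\to\infty$, so each value occurs only finitely often among the $n_i$, and after passing to a subsequence $(n_i)$ is strictly increasing. Put $a_{ik}=f_{j_k}(x_{n_i})$. Then $\sum_k|a_{ik}|\le C$ for all $i$, by (3) and boundedness of $(x_n)$, and $|a_{ii}|>c$.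

**Step 2: small off-diagonal sums.** This step thins out the matrix so that its diagonal dominates. By a diagonal argument, passing to a subsequence of indices, used for $i$ and $k$ simultaneously, we may assume that $a_{ik}\to b_k$ as $i\to\infty$ for each $k$. Then $\sum_k|b_k|\le C$. Discarding finitely many initial indices and relabeling, $\sum_k|b_k|<c/8$. Choose $i_1<i_2<\cdots$ inductively with
$$|a_{i_mk}-b_k|\le c2^{-k-3}\ \ (k\le i_{m-1}),\qquad\sum_{k\ge i_{m+1}}|a_{i_mk}|<\frac c8,$$
the first condition being void for $m=1$. The terms with $l<m$ satisfy $|a_{i_mi_l}|\le|b_{i_l}|+c2^{-i_l-3}$ and add up to at most $\frac c8+\frac c8$; those with $l>m$ add up to less than $\frac c8$. So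
$$\sum_{l\ne m}|a_{i_mi_l}|<\frac c2.\tag{11}$$

**Step 3: the projection.** This step turns (11) into a complemented $\ell_1$. Write $z_m=x_{n_{i_m}}$ and $\phi_m=f_{j_{i_m}}$, so $\phi_l(z_m)=a_{i_mi_l}$ and $|\phi_m(z_m)|>c$. Define $J:\ell_1\to\mathcal F(M)$ by $Je_m=z_m$ and $P:\mathcal F(M)\to\ell_1$ by $Px=(\phi_m(x)/\phi_m(z_m))_m$. $J$ is bounded since $(z_m)$ is, and $P$ is bounded since $\sum f_j$ is WUC and $|\phi_m(z_m)|>c$. By (11), $\|PJe_m-e_m\|\le\frac1c\cdot\frac c2=\frac12$ for every $m$, so $\|PJ-I\|\le\frac12$ on $\ell_1$, and $PJ$ is invertible. Then $\|P\|\|Ju\|\ge\|PJu\|\ge\frac12\|u\|$ for $u\in\ell_1$, so $J$ is an isomorphic embedding, that is, $(z_m)$ is equivalent to the $\ell_1$-basis. Finally $J(PJ)^{-1}P$ is a bounded operator into $J(\ell_1)=\overline{\mathrm{span}}\{z_m\}$, and it fixes $J(\ell_1)$ because $J(PJ)^{-1}PJ=J$. So it is a projection onto $\overline{\mathrm{span}}\{z_m\}$, and (e) holds. $\square$
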